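\title{Approximating submersions of Euclidean spaces by polynomial submersions}

\begin{abstract}
We prove that for all $n>m\ge 1$ every smooth submersion $\mathbb R^n\to\mathbb R^m$ can be approximated on compact sets, together with any finite number of derivatives, by polynomial maps that are submersions on all of $\mathbb R^n$. This answers a question of Hector and Peralta-Salas. One can also interpolate jets at finitely many points and start from a map that is a submersion only near a closed ball, while density fails in the strong topologies. The proof approximates on a solid cylinder and then precomposes with an explicit polynomial map, quadratic in one variable, that folds $\mathbb R^n$ into the region where the approximation is under control.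
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n>m\ge1$ be integers. All maps are smooth ($C^\infty$). A map $f:\mathbb R^n\to\mathbb R^m$ is a \emph{submersion at $z$} if its differential $df(z)$ is surjective, and a \emph{submersion} if this holds at every point. By the implicit function theorem the nonempty fibers of a submersion are closed submanifolds of codimension $m$. We write $\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$ for the set of submersions and $\operatorname{Sub}_{\mathrm{pol}}(\mathbb R^n,\mathbb R^m)$ for the subset of those whose components are real polynomials; their fibers are, in addition, real algebraic sets.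

For a compact set $K\subset\mathbb R^n$, an integer $\ell\ge0$ and a smooth map $g$ defined near $K$, put
\[
\|g\|_{\ell,K}=\max_{|\alpha|\le\ell}\ \sup_{K}|\partial^\alpha g| .
\]
For $1\le r\le\infty$, the \emph{weak (compact-open) $C^r$ topology} on $C^\infty(\mathbb R^n,\mathbb R^m)$ has as basic neighborhoods of $f$ the sets $\{g:\|g-f\|_{\ell,K}<\epsilon\}$, with $K$ compact, $\ell\le r$ finite and $\epsilon>0$. In the \emph{strong (Whitney) $C^r$ topology} the basic neighborhoods are the sets of all $g$ with $|\partial^\alpha g(z)-\partial^\alpha f(z)|<\epsilon(z)$ for all $z\in\mathbb R^n$ and $|\alpha|\le\ell$, where $\epsilon:\mathbb R^n\to(0,\infty)$ is continuous and $\ell\le r$ is finite. Sets of submersions carry the subspace topologies. Hector and Peralta-Salas \cite{HP} pose the following as an open question; in their setting $m$ is the codimension of a submanifold of positive dimension in $\mathbb R^n$.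

\medskip\noindent
\textbf{Question.} \emph{Is $\operatorname{Sub}_{\mathrm{pol}}(\mathbb R^n,\mathbb R^m)$ dense in $\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$ in the weak $C^r$ topology for some $r$ with $1\le r\le\infty$?}
\medskip

The answer is yes for every pair $n>m\ge1$ and every $r$.

\begin{theorem}\label{thm:A}
Let $n>m\ge1$. For every $f\in\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$, every compact $K\subset\mathbb R^n$, every integer $\ell\ge1$ and every $\epsilon>0$ there is $P\in\operatorname{Sub}_{\mathrm{pol}}(\mathbb R^n,\mathbb R^m)$ with $\|P-f\|_{\ell,K}<\epsilon$. Hence $\operatorname{Sub}_{\mathrm{pol}}(\mathbb R^n,\mathbb R^m)$ is dense in $\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$ in the weak $C^r$ topology for every $1\le r\le\infty$.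
\end{theorem}

The \emph{$\ell$-jet} of a map $g$ at a point $\zeta$ is the family $(\partial^\alpha g(\zeta))_{|\alpha|\le\ell}$.

\begin{theorem}\label{thm:B}
Let $n>m\ge1$.
\begin{itemize}
\item[(a)] In Theorem~\ref{thm:A} one can in addition prescribe finitely many points of $K$ and require that $P$ and $f$ have the same $\ell$-jet at each of them.
\item[(b)] If $K$ is a closed ball, the conclusions of Theorem~\ref{thm:A} and of \textup{(a)} about $P$ hold for every map $f$ that is a submersion on a neighborhood of $K$.
\item[(c)] There is $f\in\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$ with $\sup_{\mathbb R^n}|P-f|\ge\frac14$ for every polynomial map $P$. Hence density fails in every strong $C^r$ topology.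
\end{itemize}
\end{theorem}

\subsection*{Where the difficulty lies}
The Weierstrass theorem gives a polynomial map $p$ that is $C^\ell$-close to $f$ on a ball containing $K$, and $p$ is a submersion on that ball because maximal rank is an open condition. Outside the ball nothing is known about $p$. Write $(x,y)\in\mathbb R^{n-1}\times\mathbb R$ for the points of $\mathbb R^n$. The polynomials $y+\eta(|x|^2+y^2)$ converge to the submersion $y$ as $\eta\to0$, and each has a critical point at $(0,-1/2\eta)$: the critical points escape to infinity, but they are there.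

One class of functions suggests a positive answer. Let $m=1$ and suppose that $f_y>0$ everywhere. On a cube $[-R,R]^n\supset K$ approximate $\sqrt{f_y}$ by a polynomial $w$ and $f(x,0)$ by a polynomial $p_0(x)$, both in $C^\ell$, and put
\[
P(x,y)=p_0(x)+\int_0^y\bigl(w(x,y')^2+\eta\bigr)\,dy'
\]
with $\eta>0$ small. Then $P_y>0$ everywhere, and $P-f=p_0-f(\cdot,0)+\int_0^y(w^2+\eta-f_y)\,dy'$ is $C^\ell$-small on the cube. But a submersion need not have such a direction. For $f(x,y)=(x^2-1)e^y$ on $\mathbb R^2$ the gradient $e^y(2x,x^2-1)$ never vanishes, while the derivative $e^y\bigl(2v_1x+v_2(x^2-1)\bigr)$ in any direction $v\ne0$ changes sign as $x$ varies.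

With smooth maps one would remove the critical points of $p$ by precomposing with a diffeomorphism of $\mathbb R^n$ onto the ball that is the identity near $K$. A polynomial map with bounded image is constant, so this has no direct polynomial analogue. We make two changes. First, we enlarge the region where the approximating polynomial is a submersion to an unbounded one, containing a solid cylinder. Second, we precompose with a polynomial self-map of $\mathbb R^n$ that is allowed to have singular points. This is possible because $n>m$: the differential of the self-map may lose one rank without harm, provided the loss occurs where the differential of the outer map is understood.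

\section{Folding the plane}\label{sec:model}

The mechanism is visible for $n=2$, $m=1$. Let $A$ and $q$ be polynomials in $(x,y)\in\mathbb R^2$, let $\psi(x,y)=(x,q(x,y))$ and $P=A\circ\psi$. Then
\[
P_y=A_y\,q_y,\qquad P_x=A_x+A_y\,q_x,
\]
with the derivatives of $A$ evaluated at $\psi(x,y)$. Where $q_y\ne0$, the map $\psi$ is a local diffeomorphism, and $dP\neq0$ if and only if $dA\ne0$ at the image point. Where $q_y=0$, that is, at the \emph{singular points} of $\psi$, we have $dP\ne0$ if and only if $A_x+A_yq_x\neq0$.

\begin{example}\label{ex:model}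
Let $A=10x+2xy^2+x^3y$, so that $A_x=10+2y^2+3x^2y$ and $A_y=x(4y+x^2)$. This polynomial has critical points at $(\pm2,-1)$. It has two good regions: on the strip $|x|\le1$ we have $A_x\ge10+2y^2-3|y|>0$, and on the half-plane $y\ge0$ we have $A_x>0$ and $xA_y\ge0$. Put $t=1-x^2$ and
\begin{equation}\label{eq:modelq}
q=x^2+t^2y-\tfrac14t^3y^2=1-t\bigl(1-\tfrac12ty\bigr)^2 .
\end{equation}
For $|x|>1$ we have $t<0$ and $q\ge1$, so $\psi$ maps the plane into the union of the two good regions. Since $q_y=t^2(1-\frac12ty)$, the singular points of $\psi$ are the curves $ty=2$ and the lines $t=0$, and $q=1$ at all of them. From $q_x=2x\bigl[(1-\frac12ty)^2-ty(1-\frac12ty)\bigr]$ we get $q_x=\mu x$ with $\mu=0$ on the curves and $\mu=2$ on the lines. At a singular point, therefore, $P_x=A_x(x,1)+\mu\,xA_y(x,1)>0$. So $P=A\circ\psi$ is a polynomial submersion of the plane. It retains much of $A$: for $|x|<1$ the function $q(x,\cdot)$ increases from $-\infty$ to $1$ on $(-\infty,2/t)$, so $\psi$ maps $\{|x|<1,\ y<2/t\}$ diffeomorphically onto $\{|x|<1,\ y<1\}$.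
\end{example}

The shape of \eqref{eq:modelq} is dictated by the task. Write $q=h+cy+ey^2$ with $h,c,e$ functions of $x$; for $e\ne0$ the graph of $q(x,\cdot)$ is a parabola with vertex at height $M=h-c^2/4e$. For $|x|>1$ the vertical lines must be sent high up, so we take $e>0$ and $M$ large. Near $x=0$ we want $q$ close to $cy$ with $c>0$ on a bounded set, so $h$ and $e$ are small there, and $M$ is very negative if $e>0$ and very positive if $e<0$. If $e$ were positive everywhere, the vertex would travel continuously from far below to far above and cross the middle region, where in general nothing is known about $A_x+A_yq_x$. So we take $e<0$ inside the strip and let it change sign at $|x|=1$. Then $c$ must vanish at $|x|=1$ as well, since otherwise $M\to-\infty$ as $|x|\downarrow1$. The lines $|x|=1$ thus consist of singular points, and on them $q_x=h'+c'y+e'y^2$. The simplest way to control this for all $y$ is to let $c$ and $e$ vanish to second order, which leads to $c=t^2$ and to $e$ equal to $-t^3$ times a positive factor.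

Three things are missing for the general proof.
\begin{itemize}
\item The outer map must be constructed from $f$. It will be $A=p+(y/5)^{2N}u$, where $p$ is a Weierstrass approximation and $u$ consists of $m$ coordinates of $x$. The good regions will be a cylinder and a region $y\ge\max(Y,|x|)$ where the added term dominates (Sections~\ref{sec:straight} and~\ref{sec:cyl}).
\item The height $M$ of the singular values must exceed $Y$ and grow with $|x|$. For $A=x(1+y^2)-\frac16x^3$ we have $A_x>0$ on the strip, but $A_x(\pm2,1)=0$, and with $q$ as in \eqref{eq:modelq} the map $A\circ\psi$ has critical points at $(\pm2,-\frac23)$, where $ty=2$.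
\item The height $Y$ depends on $p$, and $p$ approximates $f$ composed with a local inverse of $\psi$. To avoid a circle, we need maps $\psi_k$ whose singular values rise to infinity while $\psi_k$ converges on $K$ to one map $\psi_0(x,y)=(x,t^2y)$ fixed in advance. Rescaling \eqref{eq:modelq} to height $Y$ gives $q=Yx^2+t^2y-t^3y^2/4Y$, and the term $Yx^2$ does not converge. Section~\ref{sec:fold} repairs this and the previous point.
\end{itemize}

\section{Notation and standard facts}\label{sec:notation}

Points of $\mathbb R^n$ are written $z=(x,y)$ with $x\in\mathbb R^{n-1}$, $y\in\mathbb R$, and $s=|x|^2$, $t=1-s$. Since $m\le n-1$, we can let $u=\Pi x\in\mathbb R^m$ be the vector of the first $m$ coordinates of $x$; the $m\times(n-1)$ matrix $\Pi$ has rank $m$. For $g:\mathbb R^n\to\mathbb R^m$ we regard $dg=(g_x,g_y)$ as an $m\times n$ matrix with last column $g_y$, and $g_u$ is the $m\times m$ block of derivatives with respect to $u$. If $g_u$ is invertible, then $dg$ has rank $m$. The norm $|\cdot|$ of a matrix is the operator norm; the norm of a block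 of columns is at most the norm of the matrix, and $|dg|\le\sqrt n\,\|g\|_{1,K}$ on $K$. We put
\[
Z=\{|x|\le1\},\qquad Z_R=\{|x|\le1,\ |y|\le R\},\qquad Q=\{|x|\le\tfrac12,\ |y|\le\tfrac12\},
\]
all subsets of $\mathbb R^n$, and $\psi_0(x,y)=(x,t^2y)$. The following facts will be used.
\begin{itemize}
\item[(F1)] \emph{Stability of rank.} For an $m\times n$ matrix $B$ let $\sigma(B)=\min_{|v|=1}|B^Tv|$, the smallest singular value. Then $B$ has rank $m$ if and only if $\sigma(B)>0$, and $|\sigma(B)-\sigma(B')|\le|B-B'|$.
\item[(F2)] \emph{Positive matrices.} Call an $m\times m$ matrix $S$, not necessarily symmetric, \emph{positive} if $v^TSv>0$ for all $v\neq0$. A positive matrix has trivial kernel, so it is invertible. If $S=\theta I+S'+E$ with $v^TS'v\ge0$ for all $v$ and $|E|<\theta$, then $S$ is positive, because $v^TSv\ge(\theta-|E|)|v|^2$.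
\item[(F3)] \emph{Weierstrass theorem in $C^\ell$.} For every smooth $g:\mathbb R^n\to\mathbb R^m$, compact $K$, integer $\ell$ and $\eta>0$ there is a polynomial map $p$ with $\|p-g\|_{\ell,K}<\eta$.
\item[(F4)] \emph{Composition.} By the chain and product rules, $\partial^\alpha(g\circ\phi)$ is a finite sum, depending only on $\alpha$, of products of one factor $(\partial^\beta g)\circ\phi$, $|\beta|\le|\alpha|$, with derivatives of order at most $|\alpha|$ of components of $\phi$. Hence, if $\phi(Q)\subset K$, then $\|g\circ\phi\|_{\ell,Q}\le C_{\phi,\ell}\|g\|_{\ell,K}$ for all $g$; this formula also shows that the $\ell$-jet of $g\circ\phi$ at $\zeta$ depends only on the $\ell$-jet of $g$ at $\phi(\zeta)$. If $g$ is fixed and $\|\phi_k-\phi\|_{\ell,Q}\to0$, then $\|g\circ\phi_k-g\circ\phi\|_{\ell,Q}\to0$, since the derivatives of $g$ are uniformly continuous on compact sets.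
\end{itemize}

\emph{Normalization.} It suffices to prove Theorems~\ref{thm:A} and~\ref{thm:B}(a) for $K=Q$. Indeed, choose $\lambda\ge1$ with $K\subset\lambda Q$. If the polynomial submersion $\tilde P$ approximates $\tilde f(z)=f(\lambda z)$ on $Q$, then $P(z)=\tilde P(z/\lambda)$ is a polynomial submersion with $\partial^\alpha(P-f)(z)=\lambda^{-|\alpha|}\partial^\alpha(\tilde P-\tilde f)(z/\lambda)$, so $\|P-f\|_{\ell,K}\le\|\tilde P-\tilde f\|_{\ell,Q}$, and equality of jets is preserved. From now on $f\in\operatorname{Sub}(\mathbb R^n,\mathbb R^m)$ is fixed and $K=Q$.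

\section{Straightening the submersion at the ends of the cylinder}\label{sec:straight}

The term $(y/5)^{2N}u$ that we shall add to $p$ is negligible for $|y|\le4$ and dominant for $|y|\ge6$. For $4\le|y|\le6$ it is neither, and its $u$-derivative $(y/5)^{2N}I$ could cancel against $p_u$. No cancellation occurs if $p_u$ is positive there. So we first replace $f$ by a map $F$ whose $u$-derivative is a positive multiple of the identity for $|y|\ge4$. At the same time we compensate for $\psi_0$.

\begin{lemma}\label{lem:F}
There are $\delta\in(0,1]$ and a smooth map $F:\mathbb R^n\to\mathbb R^m$ such that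
\begin{itemize}
\item[(i)] $F$ is a submersion at every point of $Z$;
\item[(ii)] $dF=(\delta\Pi,0)$ for $|y|\ge4$;
\item[(iii)] $F\circ\psi_0=f$ on a neighborhood of $Q$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Undoing $\psi_0$.} The inverse of $\psi_0$ multiplies $y$ by $(1-s)^{-2}$, which blows up at $s=1$, but we need it only near $\psi_0(Q)$. Let $\kappa:[0,\infty)\to(0,\infty)$ be smooth with $\kappa(s)=(1-s)^{-2}$ for $s\le\frac13$, and put $\hat f(x,y)=f(x,\kappa(s)y)$. The map $(x,y)\mapsto(x,\kappa(s)y)$ is a diffeomorphism of $\mathbb R^n$, with inverse $(x,y)\mapsto(x,y/\kappa(s))$, so $\hat f$ is a submersion.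

\emph{Deforming the differential along the axis.} A curve of matrices given along the axis $x=0$ is always the differential of some map along the axis, since one only has to integrate the last column. So we first deform matrices. Let $\Omega$ be the set of $m\times n$ matrices of rank $m$; it is open by (F1). It is connected: as $n>m$, any element of $\Omega$ can be completed by $n-m\ge1$ further rows to an invertible matrix, with positive determinant after changing the sign of an added row if necessary. Thus $\Omega$ is the image of the connected group $GL_n^+(\mathbb R)$ under the continuous map that keeps the first $m$ rows. Being open and connected, $\Omega$ is connected by polygonal paths.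

The curve $B(y)=d\hat f(0,y)$ lies in $\Omega$. We claim that there is a smooth curve $(L,\gamma):\mathbb R\to\Omega$, with $\gamma$ the last column, equal to $B$ on $[-2,2]$ and to $(\Pi,0)$ for $|y|\ge4$. Let $\theta:\mathbb R\to\mathbb R$ be smooth, $\theta(y)=y$ on $[-2,2]$, and constant on $[3,\infty)$ and on $(-\infty,-3]$. On $[-3,3]$ take $B\circ\theta$; all its derivatives vanish at $\pm3$. Let $B_0=B(\theta(3)),B_1,\dots,B_N=(\Pi,0)$ be the vertices of a polygonal path in $\Omega$. Divide $[3,4]$ into $N$ equal intervals, and on the $i$th one take $B_{i-1}+\phi\cdot(B_i-B_{i-1})$, where $\phi$ is smooth with values in $[0,1]$, equal to $0$ near the left end and to $1$ near the right end. The curve is constant near the division points, hence smooth. On $[-4,-3]$ do the same with a path from $B(\theta(-3))$ to $(\Pi,0)$.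

Let $\Gamma(y)=\hat f(0,0)+\int_0^y\gamma$ and $G(x,y)=\Gamma(y)+L(y)x$. Then $dG(0,y)=(L(y),\gamma(y))\in\Omega$ for all $y$, and $dG=(\Pi,0)$ for $|y|\ge4$. For $|y|\le2$ we have $G(0,y)=\hat f(0,y)$ and $dG(0,y)=d\hat f(0,y)$.

\emph{Gluing.} Let $\chi(y)$ be smooth, equal to $1$ for $|y|\le1$ and supported in $(-2,2)$, and put $H=G+\chi\cdot(\hat f-G)$. Since $\hat f-G$ and its differential vanish on $\{0\}\times[-2,2]$, we have $dH=dG$ along the whole axis. The set where $dH$ has rank $m$ is open and contains the compact segment $\{0\}\times[-4,4]$, and $dH=(\Pi,0)$ for $|y|\ge4$. So there is $\delta\in(0,1]$ such that $H$ is a submersion on the thin tube $\{|x|\le\delta\}$. Also $H=\hat f$ on the slab $\{|y|\le1\}$.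

\emph{Squeezing.} Now $H$ is a submersion on the union of the open slab and the tube, and it remains to pull the cylinder $Z$ into this union. Let $\rho:\mathbb R\to(0,1]$ be smooth with $\rho=1$ for $|y|\le\frac34$ and $\rho=\delta$ for $|y|\ge1$, and put $F(x,y)=H(\rho(y)x,y)$. The map $(x,y)\mapsto(\rho(y)x,y)$ is a diffeomorphism of $\mathbb R^n$. It sends points with $|y|<1$ into the open slab and points of $Z$ with $|y|\ge1$ into the tube. This gives (i). For $\pm y\ge4$ we have $F=\Gamma(\pm4)+\delta\Pi x$, which gives (ii). On the neighborhood $\{s<\frac13,\ |y|<\frac34\}$ of $Q$ we have $|t^2y|<\frac34$; since $F=\hat f$ on $\{|y|\le\frac34\}$, we get $F(x,t^2y)=f(x,\kappa(s)t^2y)=f(x,y)$, which is (iii).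
\end{proof}

Fix $F$ and $\delta$, and let $\sigma_0=\min_{Z_6}\sigma(dF)$. Then $\sigma_0>0$ by (i), and $\sigma_0\le\sigma\bigl((\delta\Pi,0)\bigr)=\delta$ by (ii).

\section{Polynomial submersions of the cylinder}\label{sec:cyl}

For an integer $N\ge1$ let $T_N(x,y)=(y/5)^{2N}u$. A derivative $\partial^\alpha T_N$ is the product of some $\partial_y^j(y/5)^{2N}$ with $u$, a first derivative of $u$, or $0$. Therefore, for $2N\ge\ell$,
\begin{equation}\label{eq:T}
\|T_N\|_{\ell,Z_4}\le(2N)^\ell\left(\tfrac45\right)^{2N-\ell}\longrightarrow0\qquad(N\to\infty).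
\end{equation}

For Theorem~\ref{thm:A} one polynomial $p$ is enough. For the interpolation of jets, $p$ will be corrected after all other choices are made, so we need constants that are uniform in a family. Call a set $\mathcal P$ of polynomial maps $\mathbb R^n\to\mathbb R^m$ \emph{admissible} if the degrees are bounded by some $b$, the coefficients are bounded, and
\begin{equation}\label{eq:adm}
\sup_{Z_6}|dp-dF|\le\sigma_0/2\qquad(p\in\mathcal P).
\end{equation}
For such a set fix $C\ge1$ with $|dp(x,y)|\le C(1+|x|+|y|)^b$ on $\mathbb R^n$ for all $p\in\mathcal P$. Part (b) of the next lemma is the analogue of the inequality $A_x+\mu xA_y>0$ in Example~\ref{ex:model}.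

\begin{lemma}\label{lem:A}
Let $\mathcal P$ be admissible. There is $N_0$ such that for each $N\ge N_0$ the maps $A=p+T_N$, $p\in\mathcal P$, have the following properties.
\begin{itemize}
\item[(a)] $A$ is a submersion at every point of $Z$.
\item[(b)] There is $Y$, depending only on $\mathcal P$ and $N$, such that the matrix $S=A_u+\mu A_yu^T$ is positive at $(x,y)$ whenever $y\ge Y$, $|x|\le y$ and $0\le\mu\le y^2$. In particular \textup{(}$\mu=0$\textup{)}, $A$ is a submersion at every point with $y\ge\max(Y,|x|)$.
\end{itemize}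
\end{lemma}

\begin{proof}
Choose $N_0$ so that for all $N\ge N_0$
\[
2N\ge b+4,\qquad \sup_{Z_4}|dT_N|<\sigma_0/2,\qquad (6/5)^{2N-b}>C\,10^b;
\]
the second condition can be met by \eqref{eq:T}. Note that $A_u=p_u+(y/5)^{2N}I$.

(a) Let $|x|\le1$. If $|y|\le4$, then $|dA-dF|<\sigma_0$ by \eqref{eq:adm}, and $dA$ has rank $m$ by (F1). If $4\le|y|\le6$, then $F_u=\delta I$, so $A_u=\delta I+(y/5)^{2N}I+(p_u-F_u)$ with $|p_u-F_u|\le\sigma_0/2<\delta$, and $A_u$ is positive by (F2). If $|y|\ge6$, then $|p_u|\le C(2+|y|)^b\le C2^b|y|^b$, whereas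
\[
(y/5)^{2N}\ge5^{-b}|y|^b(6/5)^{2N-b}>C2^b|y|^b,
\]
and $A_u$ is again positive by (F2).

(b) Since $A_y=p_y+\frac{2N}5(y/5)^{2N-1}u$,
\[
S=(y/5)^{2N}I+\tfrac{2N}5(y/5)^{2N-1}\mu\,uu^T+\bigl(p_u+\mu\,p_yu^T\bigr).
\]
For $y>0$ and $\mu\ge0$ the middle term is positive semidefinite, because $v^Tuu^Tv=(u^Tv)^2$. For $|x|\le y$ and $\mu\le y^2$ we have $\mu|u|\le y^3$, so the last term has norm at most $C(1+2y)^b(1+y^3)$. This is a polynomial in $y$ of degree $b+3<2N$, so it is smaller than $(y/5)^{2N}$ for all $y\ge Y$, with $Y>0$ depending only on $C$, $b$, $N$. Now (F2) applies.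
\end{proof}

The two conditions on $\mu$ have different roles. The middle term of $S$ can be larger than the first, so its sign matters and $\mu\ge0$ is needed. The term $\mu\,p_yu^T$ has no sign and must be dominated by $(y/5)^{2N}$, so $\mu$ has to be bounded by a power of $y$ that is fixed before $N$ is chosen.

\section{The folding maps}\label{sec:fold}

We look for $q=h+t^2y+ey^2$ with $h$ and $e$ polynomials in $s$ that tend to $0$ on $Q$, where $s\le\frac14$. At the vertex of the parabola $q(x,\cdot)$ we shall find $\partial_xq=2M'(s)\,x$, where $M$ is the height of the vertex, so Lemma~\ref{lem:A}(b) asks for $M\ge\max(Y,\sqrt s)$ and $0\le2M'\le M^2$. The choice $e=-t^3/\tau$ with $\tau$ large gives $M=h+\frac\tau4(1-s)$, which decreases where $h'$ is small. With $e=-t^3(t^2+\frac1{16})/\tau$ the function $1-s$ is replaced by $t/(t^2+\frac1{16})$, which decreases in $s$ only on $(\frac34,\frac54)$. There $2s\ge\frac32$, so $h=(2s)^k$ grows fast enough to compensate if $\tau=(\frac32)^k$, while on $Q$ we have $2s\le\frac12$ and $h\to0$.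

Thus, for an integer $k\ge3$, put $\tau_k=(3/2)^k$ and
\[
q_k(x,y)=h_k+t^2y+e_ky^2,\qquad h_k=(2s)^k,\qquad e_k=-\tau_k^{-1}t^3\bigl(t^2+\tfrac1{16}\bigr),
\]
and let $\psi_k(x,y)=(x,q_k(x,y))$, a polynomial self-map of $\mathbb R^n$. For $s\ne1$ we have $e_k\ne0$, and completing the square gives
\begin{equation}\label{eq:square}
q_k=M_k(s)+e_k\Bigl(y+\frac{t^2}{2e_k}\Bigr)^2,\qquad M_k=h_k-\frac{t^4}{4e_k}=(2s)^k+\frac{\tau_k}4\Lambda,\qquad\Lambda=\frac t{t^2+\frac1{16}} .
\end{equation}
The last expression defines $M_k$ as a smooth function on $[0,\infty)$, with $M_k(1)=2^k$. Figure~\ref{fig:image} shows the image of $\psi_k$.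

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=0.85]
\fill[gray!25] (-1,-1.4) -- plot[domain=-1:1] (\x,{1.5+0.4*\x*\x}) -- (1,-1.4) -- cycle;
\fill[gray!25] (1,3.7) -- plot[domain=1:2.2] (\x,{1.5+0.4*\x*\x}) -- (2.2,3.7) -- cycle;
\fill[gray!25] (-2.2,3.7) -- plot[domain=-2.2:-1] (\x,{1.5+0.4*\x*\x}) -- (-1,3.7) -- cycle;
\draw[->] (-2.5,0) -- (2.5,0) node[right] {$x$};
\draw[dashed] (-1,-1.4) -- (-1,3.7);
\draw[dashed] (1,-1.4) -- (1,3.7);
\draw[thick] plot[domain=-2.2:2.2] (\x,{1.5+0.4*\x*\x});
\draw[dotted] (-2.2,2.2) -- (0,0) -- (2.2,2.2) node[right] {$y=|x|$};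
\draw (-0.5,-0.5) rectangle (0.5,0.5);
\node at (0,-0.85) {$Q$};
\node[right] at (2.2,3.4) {$y=M_k(x^2)$};
\node[below right] at (1,0) {$1$};
\node[below left] at (-1,0) {$-1$};
\end{tikzpicture}
\caption{The image of $\psi_k(x,y)=(x,q_k(x,y))$ for $n=2$, shaded (schematic). A vertical line with $|x|<1$ is folded onto the ray below the curve $y=M_k(x^2)$, a line with $|x|>1$ onto the ray above it, and each line $|x|=1$ collapses to a point of the curve. All singular values lie on the curve, which rises to infinity as $k\to\infty$, while $\psi_k\to\psi_0$ on $Q$.}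
\label{fig:image}
\end{figure}

\begin{lemma}\label{lem:M}
Let $k\ge3$, and let primes denote derivatives in $s$.
\begin{itemize}
\item[(i)] $M_k'\ge0$ on $[0,\infty)$, and hence $M_k(s)\ge M_k(0)=\frac4{17}\tau_k$.
\item[(ii)] If $\frac4{17}\tau_k\ge20k+34$, which holds for all large $k$, then $M_k(s)\ge\sqrt s$ and $2M_k'(s)\le M_k(s)^2$ for all $s\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $M=M_k$ and $\tau=\tau_k$. From $t^2+\frac1{16}\ge\frac12|t|$ we get $|\Lambda|\le2$. At $s=0$ we have $t=1$ and $\Lambda=\frac{16}{17}$, so $M(0)=\frac4{17}\tau$. Since $dt/ds=-1$,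
\[
\Lambda'=\frac{t^2-\frac1{16}}{(t^2+\frac1{16})^2},
\]
so $|\Lambda'|\le(t^2+\frac1{16})^{-1}\le16$, and $\Lambda'\ge0$ unless $|t|<\frac14$, that is, unless $s\in(\frac34,\frac54)$.

(i) Outside $(\frac34,\frac54)$ both terms of $M'=h_k'+\frac\tau4\Lambda'$ are nonnegative. On $[\frac34,\frac54]$ we have $h_k'=2k(2s)^{k-1}\ge2k(\frac32)^{k-1}=\frac{4k}3\tau\ge4\tau\ge\frac\tau4|\Lambda'|$, because $k\ge3$.

(ii) By (i) and the hypothesis, $M\ge20k+34\ge1$. If $s\le1$, then $M\ge1\ge\sqrt s$. If $s\ge1$, then $\tau\le(2s)^k$, so $M\ge(2s)^k-\frac12\tau\ge\frac12(2s)^k\ge s\ge\sqrt s$. For the second inequality, (i) gives $\tau\le\frac{17}4M$. Hence $(2s)^k\le M+\frac12\tau\le4M$, and $(2s)^{k-1}\le1+(2s)^k\le5M$. Therefore $M'\le2k(2s)^{k-1}+4\tau\le(10k+17)M$, and $2M'\le(20k+34)M\le M^2$.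
\end{proof}

\begin{proposition}\label{prop:sub}
Let $\mathcal P$ be admissible and $N\ge N_0$ as in Lemma~\ref{lem:A}. There is $k_0$ such that for all $k\ge k_0$ and all $p\in\mathcal P$ the polynomial map $P=(p+T_N)\circ\psi_k$ is a submersion on $\mathbb R^n$.
\end{proposition}

\begin{proof}
Let $A=p+T_N$ and let $Y$ be as in Lemma~\ref{lem:A}(b). Take $k\ge3$ so large that Lemma~\ref{lem:M}(ii) applies and $M_k(0)\ge Y$. Then
\begin{equation}\label{eq:high}
M_k(|x|^2)\ge\max(Y,|x|)\qquad\text{for all }x.
\end{equation}
Fix $(x,y)$ and write $q=q_k(x,y)$. We have $\partial_yq_k=t^2+2e_ky$.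

\emph{Regular points: $\partial_yq_k(x,y)\neq0$.} The determinant of $d\psi_k$ equals $\partial_yq_k$, so $d\psi_k(x,y)$ is invertible, and it suffices to show that $A$ is a submersion at $(x,q)$. Here $s\ne1$, because $t^2=e_k=0$ for $s=1$. If $s<1$, then $(x,q)\in Z$ and Lemma~\ref{lem:A}(a) applies. If $s>1$, then $t<0$ and $e_k>0$, so $q\ge M_k(s)\ge\max(Y,|x|)$ by \eqref{eq:square} and \eqref{eq:high}, and Lemma~\ref{lem:A}(b) applies with $\mu=0$.

\emph{Singular points: $\partial_yq_k(x,y)=0$.} Since $q_k$ depends on $x$ only through $s=|x|^2$, its gradient in $x$ is $\mu x$ with $\mu=2\,\partial_sq_k$, and the chain rule gives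
\[
P_u(x,y)=A_u(x,q)+\mu\,A_y(x,q)\,u^T .
\]
This is the matrix $S$ of Lemma~\ref{lem:A}(b) at the point $(x,q)$. We claim that $q=M_k(s)$ and $0\le\mu\le q^2$. Together with \eqref{eq:high} this shows that $P_u(x,y)$ is positive, so $dP(x,y)$ has rank $m$.

If $s\neq1$, then $W=y+t^2/2e_k$ vanishes at our point. By \eqref{eq:square}, $q=M_k(s)$ and $\partial_sq_k=M_k'+e_k'W^2+2e_kW\,\partial_sW=M_k'(s)$, and the claim is Lemma~\ref{lem:M}. If $s=1$, then $t^2$, $e_k$ and their first derivatives in $s$ vanish. So $q=h_k(1)=2^k=M_k(1)$ and $\mu=2h_k'(1)=2k\,2^k\le(2^k)^2$, because $2k\le2^k$.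
\end{proof}

\begin{remark}
The hypothesis $n>m$ is used twice. It makes $\Omega$ connected in Lemma~\ref{lem:F}; for $n=m$ the sign of the determinant separates $\Omega=GL_n(\mathbb R)$. And it leaves the variable $y$ free for folding: at a singular point of $\psi_k$ the column $P_y$ vanishes, so $dP$ has rank at most $n-1$ there.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\begin{lemma}\label{lem:conv}
For every $\ell$ we have $\|\psi_k-\psi_0\|_{\ell,Q}\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
The only nonzero component of $\psi_k-\psi_0$ is $h_k+e_ky^2$. The term $e_ky^2$ is $\tau_k^{-1}$ times a fixed polynomial, so it tends to $0$ in $C^\ell(Q)$. Write $h_k=g^k$ with $g=2|x|^2$, so $0\le g\le\frac12$ on $Q$. A derivative of $g^k$ of order at most $\ell$ is a sum of boundedly many terms $k(k-1)\cdots(k-j+1)\,g^{k-j}$, $j\le\ell$, times a product of $j$ derivatives of $g$. So $\|h_k\|_{\ell,Q}=O(k^\ell2^{-k})$.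
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K=Q$, $\ell\ge1$ and $\epsilon>0$. We choose $p$, then $N$, then $k$. Since $\psi_0(Q)\subset Z_4$ and $F\circ\psi_0=f$ near $Q$, (F4) gives a constant $C_0$, depending only on $\ell$ and the dimensions, such that for every polynomial map $p$ and every $N$
\begin{equation}\label{eq:first}
\|(p+T_N)\circ\psi_0-f\|_{\ell,Q}\le C_0\bigl(\|p-F\|_{\ell,Z_4}+\|T_N\|_{\ell,Z_4}\bigr).
\end{equation}
By (F3) choose $p$ so close to $F$ in $C^\ell(Z_6)$ that \eqref{eq:adm} holds and $C_0\|p-F\|_{\ell,Z_4}<\epsilon/4$. The set $\mathcal P=\{p\}$ is admissible. By \eqref{eq:T} choose $N\ge N_0$ with $C_0\|T_N\|_{\ell,Z_4}<\epsilon/4$. Now $A=p+T_N$ is fixed and $\|A\circ\psi_0-f\|_{\ell,Q}<\epsilon/2$. By Lemma~\ref{lem:conv} and (F4), $\|A\circ\psi_k-A\circ\psi_0\|_{\ell,Q}<\epsilon/2$ for large $k$. For large $k$, therefore, $P=A\circ\psi_k$ satisfies $\|P-f\|_{\ell,Q}<\epsilon$, and it is a polynomial submersion by Proposition~\ref{prop:sub}. Every basic weak $C^r$ neighborhood of $f$ contains a set $\{g:\|g-f\|_{\ell,K}<\epsilon\}$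 with $\ell\ge1$, which gives the density statement.
\end{proof}

\section{Jets, balls and strong topologies: proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection*{(a) Interpolation of jets}
The approximation of Section~\ref{sec:A} has nearly the right jets. Adding a small polynomial to $P$ would correct them but could create critical points far away. We add the correction to $p$ instead, and use that Proposition~\ref{prop:sub} is uniform in admissible families.

Let $\zeta_1,\dots,\zeta_\nu\in Q$ be distinct points. For a map $g$ let $j(g)=(\partial^\alpha g(\zeta_i))_{|\alpha|\le\ell,\,i\le\nu}$, an element of the finite-dimensional vector space $J$ of all such families of vectors in $\mathbb R^m$. Give $J$ the maximum norm, so that $|j(g)|\le\|g\|_{\ell,Q}$, and let $w=\dim J$.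

We recall Hermite interpolation: if $\xi_1,\dots,\xi_\nu$ are distinct points and $\varphi_i$ is a smooth map defined near $\xi_i$, there is a polynomial map with the same $\ell$-jet as $\varphi_i$ at $\xi_i$ for every $i$. Indeed, $\pi_i(z)=\prod_{i'\neq i}|z-\xi_{i'}|^{2(\ell+1)}$ has zero $\ell$-jet at $\xi_{i'}$ for $i'\ne i$ and $\pi_i(\xi_i)\ne0$; take $\sum_i\pi_ir_i$, with $r_i$ the Taylor polynomial of order $\ell$ of $\varphi_i/\pi_i$ at $\xi_i$.

The map $\psi_0$ is a diffeomorphism of $\{|x|<1\}$ onto itself. Given an element of $J$, let $\varphi_i$ be a polynomial map with the prescribed jet at $\zeta_i$, and let $g$ be a polynomial map with the same $\ell$-jet as $\varphi_i\circ\psi_0^{-1}$ at each of the distinct points $\psi_0(\zeta_i)$. By (F4), $j(g\circ\psi_0)$ is the given element. So there are polynomial maps $g_1,\dots,g_w$ such that the $j(g_i\circ\psi_0)$ form a basis of $J$. For $a\in\mathbb R^w$ let $g_a=\sum_ia_ig_i$, and define linear maps $E_k:\mathbb R^w\to J$ by $E_ka=j(g_a\circ\psi_k)$ for $k=0$ and $k\ge3$. Then $E_0$ is an isomorphism,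 and $E_k\to E_0$ by Lemma~\ref{lem:conv} and (F4).

Choose $a_0>0$ such that for $|a|\le a_0$
\[
\sup_{Z_6}|dg_a|\le\sigma_0/4,\qquad\|g_a\circ\psi_0\|_{\ell,Q}\le\epsilon/4,
\]
and put $\eta=\min\bigl(\epsilon/4,\ a_0/2|E_0^{-1}|\bigr)$. By (F3) choose a polynomial map $p$ with $|dp-dF|\le\sigma_0/4$ on $Z_6$ and $C_0\|p-F\|_{\ell,Z_4}<\eta/2$. The family $\mathcal P=\{p+g_a:|a|\le a_0\}$ is admissible. Choose $N\ge N_0$ for this family with $C_0\|T_N\|_{\ell,Z_4}<\eta/2$, and let $A=p+T_N$. By \eqref{eq:first}, $\|A\circ\psi_0-f\|_{\ell,Q}<\eta$, so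
\[
a^*=E_0^{-1}\bigl(j(f)-j(A\circ\psi_0)\bigr)\quad\text{satisfies}\quad|a^*|<a_0/2 .
\]
For large $k$ the map $E_k$ is invertible with $E_k^{-1}\to E_0^{-1}$, and $j(A\circ\psi_k)\to j(A\circ\psi_0)$. Hence $a^{(k)}=E_k^{-1}\bigl(j(f)-j(A\circ\psi_k)\bigr)$ tends to $a^*$, and $|a^{(k)}|<a_0$ for large $k$. Put
\[
P=(p+g_{a^{(k)}}+T_N)\circ\psi_k=A\circ\psi_k+g_{a^{(k)}}\circ\psi_k .
\]
Then $j(P)=j(A\circ\psi_k)+E_ka^{(k)}=j(f)$. Since $p+g_{a^{(k)}}\in\mathcal P$ and $k_0$ does not depend on the member of $\mathcal P$, Proposition~\ref{prop:sub} shows that $P$ is a polynomial submersion for large $k$. Finally,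
\[
P-f=(A\circ\psi_0-f)+g_{a^{(k)}}\circ\psi_0+(A\circ\psi_k-A\circ\psi_0)+\sum_ia_i^{(k)}(g_i\circ\psi_k-g_i\circ\psi_0).
\]
In $C^\ell(Q)$ the first two terms have norm at most $\epsilon/4$ each, and the last two tend to $0$. So $\|P-f\|_{\ell,Q}<\epsilon$ for large $k$.

\subsection*{(b) Submersions near a ball}
After a translation, $K=\{|z|\le R\}$ and $f$ is a submersion on $U=\{|z|<R+\eta\}$ for some $\eta>0$. Let $\chi:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,R+\eta/3]$ and to $0$ on $[R+2\eta/3,\infty)$, and let
\[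
\omega(\varrho)=\int_0^\varrho\Bigl(\chi(\varrho')+\bigl(1-\chi(\varrho')\bigr)\frac\eta4e^{-\varrho'}\Bigr)d\varrho' .
\]
Then $\omega'>0$, $\omega(\varrho)=\varrho$ for $\varrho\le R+\eta/3$, and $\omega<R+2\eta/3+\eta/4<R+\eta$. The map $\Psi(z)=\omega(|z|)z/|z|$ is the identity for $|z|\le R+\eta/3$, hence smooth on $\mathbb R^n$, and its image lies in $U$. For $z\ne0$ its differential multiplies $z$ by $\omega'(|z|)>0$ and vectors orthogonal to $z$ by $\omega(|z|)/|z|>0$, so it is invertible. Thus $f\circ\Psi$ is a submersion on $\mathbb R^n$ that equals $f$ near $K$, and Theorem~\ref{thm:A} and part (a) apply to it.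

\begin{remark}
Part (b) is false for arbitrary compact sets. Let $m=1$, let $K$ be the unit sphere and $f(z)=|z|^2$. If $|\nabla P-\nabla f|<2$ on $K$, then $z\cdot\nabla P(z)>0$ on $K$, so the minimum of $P$ on the closed unit ball is attained in the interior, at a critical point.
\end{remark}

\subsection*{(c) Failure in the strong topologies}
Let $z_1,\dots,z_n$ be the coordinates of $\mathbb R^n$ and
\[
f(z)=\bigl(z_1+\tfrac12\sin z_1,\ z_2,\dots,z_m\bigr).
\]
The block of derivatives with respect to $z_1,\dots,z_m$ is diagonal with entries $1+\frac12\cos z_1>0$ and $1,\dots,1$, so $f$ is a submersion. Suppose that $P$ is a polynomial map with $\sup|P-f|<\frac14$, and let $P_1$ be its first component. Then $P_1-z_1$ is a bounded polynomial, hence a constant $c$, and $|c-\frac12\sin z_1|<\frac14$ for all $z_1$. Taking $z_1=\pm\pi/2$ gives $|c-\frac12|<\frac14$ and $|c+\frac12|<\frac14$, which is impossible. For every $r$, the set $\{g:|g(z)-f(z)|<\frac18\text{ for all }z\}$ is a strong $C^r$ neighborhood of $f$, and its members satisfy $\sup|g-f|\le\frac18<\frac14$.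 It contains no polynomial map. This completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}
\bibitem{HP} Gilbert Hector and Daniel Peralta-Salas, \emph{Integrable embeddings and foliations}, arXiv:1012.4312 (2010).
\end{thebibliography}
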